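# A Lipschitz self-map whose higher iterates are all nonexpansive and which has no approximate fixed points

## 1. Nonexpansive maps, and what is lost for asymptotically nonexpansive ones

Let $X$ be a Banach space and $C\subseteq X$ a nonempty bounded closed convex set. A map $T:C\to C$ is nonexpansive if $\|Tx-Ty\|\le\|x-y\|$ for all $x,y\in C$. Such a map need not have a fixed point, but it always has approximate fixed points.

**Proposition 1.** If $T:C\to C$ is nonexpansive, then $\inf_{x\in C}\|x-Tx\|=0$.

**Proof.** Fix $x_0\in C$ and $0<t<1$. The map $x\mapsto(1-t)x_0+tTx$ sends $C$ into $C$ by convexity, and it is a contraction with constant $t$. Since $C$ is closed in a Banach space, the contraction principle gives a fixed point $x_t$. From $x_t=(1-t)x_0+tTx_t$ we get $x_t-Tx_t=(1-t)(x_0-Tx_t)$, so $\|x_t-Tx_t\|\le(1-t)\operatorname{diam}C$. This tends to $0$ as $t\uparrow1$. $\square$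

Now weaken the hypothesis.

**Definition.** A map $T:C\to C$ is *asymptotically nonexpansive with sequence* $(k_n)$ in $[0,\infty)$ if $k_n\to0$ and
$$\|T^nx-T^ny\|\le(1+k_n)\|x-y\|\qquad\text{for all }n\ge1,\ x,y\in C .$$
The set $C$ has the *approximate fixed point property* (AFPP) for these maps if $\inf_{x\in C}\|x-Tx\|=0$ for every asymptotically nonexpansive $T:C\to C$.

By Goebel and Kirk, bounded closed convex subsets of uniformly convex Banach spaces even have the fixed point property for asymptotically nonexpansive maps. For general Banach spaces, Laurentiu Leustean, "Proof mining in metric fixed point theory and ergodic theory" (arXiv:0903.1529, 2009), states the problem: is $\inf_{x\in C}\|x-Tx\|=0$ for every Banach space $X$, every nonempty bounded closed convex $C\subseteq X$ and every asymptotically nonexpansive $T:C\to C$?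

Consider the smallest possible departure from Proposition 1: $T$ is $L$-Lipschitz with some $L>1$, and $T^n$ is nonexpansive for *every* $n\ge2$. The sequence is then $(L-1,0,0,\dots)$. What survives of the proof?

The map $x\mapsto(1-t)x_0+tTx$ is now a contraction only for $t<1/L$. For those $t$ the same computation gives $\|x_t-Tx_t\|\le(1-t)\operatorname{diam}C$, hence
$$\inf_{x\in C}\|x-Tx\|\le\Big(1-\frac1L\Big)\operatorname{diam}C ,\tag{1}$$
and the argument stops there, because $t$ cannot be pushed past $1/L$. A second attempt uses the nonexpansive iterates. Proposition 1 applied to $T^2$ and to $T^3$ gives $x$ with $\|x-T^2x\|$ small and $x'$ with $\|x'-T^3x'\|$ small. If one could take $x=x'$, then $\|x-Tx\|\le\|x-T^3x\|+\|T(T^2x)-Tx\|\le\|x-T^3x\|+L\|T^2x-x\|$ would be small. But nothing in sight makes the two points equal. In fact the answer to the problem is no, already for this smallest departure.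

**Theorem 2.** Let $\gamma\in(0,1)$ and $L=9/\gamma^2$. There are a Banach space $X$, a nonempty closed convex $\widehat C\subseteq X$ with $\operatorname{diam}\widehat C\le1$, and a map $\widehat T:\widehat C\to\widehat C$ with

* (T1) $\|\widehat Tx-\widehat Ty\|\le L\|x-y\|$ for all $x,y\in\widehat C$;
* (T2) $\|\widehat T^nx-\widehat T^ny\|\le\|x-y\|$ for all $n\ge2$ and $x,y\in\widehat C$;
* (T3) $\|x-\widehat Tx\|\ge1-\gamma$ for all $x\in\widehat C$.

With $\gamma=\frac12$ we have $L=36$: the map $\widehat T$ is asymptotically nonexpansive with sequence $(35,0,0,\dots)$, and every point is moved by at least $\frac12$. So AFPP fails in general. Corollary 9 below shows that $X=C[0,1]$ is possible.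

The plan is to build a convex set with a self-map that satisfies no relations at all, to put on it the largest metric that (T1) and (T2) allow, and then to show that no chain of the forced inequalities brings a point close to its image. From now on fix $\gamma\in(0,1)$, and write $L=9/\gamma^2$ and $\theta=1-\gamma$. Note that $L>9$.

## 2. A free convex set with a self-map

For a set $S$ let $\Delta(S)$ be the set of finitely supported probability measures on $S$; for $S\subseteq S'$ regard $\Delta(S)\subseteq\Delta(S')$. Put
$$M_0=\{o\},\qquad M_{n+1}=\{o\}\sqcup\{T\mu:\mu\in\Delta(M_n)\},$$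
where $T\mu$ is a formal symbol depending injectively on $\mu$. We have $M_0\subseteq M_1$, and $M_{n-1}\subseteq M_n$ implies $\Delta(M_{n-1})\subseteq\Delta(M_n)$, hence $M_n\subseteq M_{n+1}$. Let
$$M=\bigcup_nM_n,\qquad C=\Delta(M),$$
and identify $x\in M$ with $\delta_x\in C$. A measure in $C$ has finite support, so it lies in some $\Delta(M_n)$. Thus $T$ is an injective map $C\to M\subseteq C$, and $M=\{o\}\sqcup T(C)$.

**Definition.** Elements of $M$ are *pure*; elements of $C\setminus M$ are *mixed*. The *rank* of $x\in M$ is $\operatorname{rk}(x)=\min\{n:x\in M_n\}$, and the rank of $\mu\in C$ is $\operatorname{rk}(\mu)=\max_{x\in\operatorname{supp}\mu}\operatorname{rk}(x)$.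

For example, $M_1=\{o,To\}$, because $\Delta(M_0)$ contains only $\delta_o$. With $\mu_t=(1-t)\delta_o+t\delta_{To}$ we get $M_2=\{o\}\cup\{T\mu_t:0\le t\le1\}$, where $T\mu_0=To$ and $T\mu_1=T^2o$. For $0<t<1$ the point $\mu_t$ is mixed of rank $1$, and $T\mu_t$ is pure of rank $2$.

Since $T\mu\in M_{n+1}$ if and only if $\mu\in\Delta(M_n)$, we have $\operatorname{rk}(T\mu)=\operatorname{rk}(\mu)+1$. Three consequences will be used.

* For all $\alpha\in C$: $T\alpha\ne\alpha$ and $T\alpha\notin\operatorname{supp}\alpha$.
* If $y=Ty'\in\operatorname{supp}\alpha$, then $\operatorname{rk}(y')=\operatorname{rk}(y)-1<\operatorname{rk}(\alpha)$.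
* Every $\alpha\in C$ is uniquely of the form $T^e\mu$ with $e\ge0$ and $\mu\in C\setminus T(C)$. Stripping off $T$'s must stop because the rank drops each time, and it is unambiguous because $T$ is injective.

The set $C\setminus T(C)$ consists of $o$ and the mixed points.

## 3. The largest metric allowed, built in stages

**Wasserstein pseudometrics.** Let $\rho\le1$ be a pseudometric on $M$. A *coupling* of $\mu,\nu\in C$ is a probability measure $\pi$ on $\operatorname{supp}\mu\times\operatorname{supp}\nu$ with marginals $\mu$ and $\nu$, and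
$$W_\rho(\mu,\nu)=\min_\pi\sum_{x,y}\pi(x,y)\rho(x,y).$$
The minimum exists because the couplings form a compact polytope. $W_\rho$ is symmetric and vanishes on the diagonal. For the triangle inequality, glue a coupling $\pi$ of $\mu,\nu$ and a coupling $\pi'$ of $\nu,\lambda$ into $\sigma(x,z)=\sum_{y\in\operatorname{supp}\nu}\pi(x,y)\pi'(y,z)/\nu(y)$, a coupling of $\mu,\lambda$, and use $\rho(x,z)\le\rho(x,y)+\rho(y,z)$. There is only one coupling of $\delta_x$ with $\mu$, so
$$W_\rho(\delta_x,\mu)=\sum_y\mu(y)\rho(x,y),\tag{2}$$
and in particular $W_\rho(\delta_x,\delta_y)=\rho(x,y)$. If $\rho\le\rho'$, then $W_\rho\le W_{\rho'}$.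

A metric on $C$ of the form $W_\rho$ is determined by its values on $M=\{o\}\sqcup T(C)$. But the conditions we want, $W_\rho(T\alpha,T\beta)\le L\,W_\rho(\alpha,\beta)$ and $W_\rho(T^n\alpha,T^n\beta)\le W_\rho(\alpha,\beta)$ for $n\ge2$, bound $\rho$ on $T(C)$ by values of $W_\rho$ on all of $C$. This is circular, so we approach from above, in stages $k=0,1,2,\dots$.

**Definition.** Put $w(0)=L$ and $w(j)=1$ for $j\ge1$. Let $\rho_0$ be the discrete metric on $M$ (distance $1$ between distinct points). Given $\rho_k$, put $d_k=W_{\rho_k}$. A *$k$-chain* from $\alpha\in C$ to $\beta\in C$ is a finite sequence $(j_i,\xi_i,\eta_i)_{i=1}^m$, $m\ge1$, with integers $j_i\ge0$ and $\xi_i,\eta_i\in C$, such that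
$$T^{j_1}\xi_1=\alpha,\qquad T^{j_i}\eta_i=T^{j_{i+1}}\xi_{i+1}\ (1\le i<m),\qquad T^{j_m}\eta_m=\beta .$$
Its *cost* is $\sum_iw(j_i)\,d_k(\xi_i,\eta_i)$. Let $E_k(\alpha,\beta)$ be the infimum of the costs of $k$-chains from $\alpha$ to $\beta$, and put
$$\rho_{k+1}(T\alpha,T\beta)=\min\{1,E_k(\alpha,\beta)\},\qquad\rho_{k+1}(o,o)=0,\qquad\rho_{k+1}(o,T\alpha)=1.\tag{3}$$

The weights are explained as follows: the $i$-th step has cost $w(j_i)d_k(\xi_i,\eta_i)$, which is the bound that (T1) (if $j_i=0$) or (T2) (if $j_i\ge1$) imposes on the distance from $T^{j_i+1}\xi_i$ to $T^{j_i+1}\eta_i$. So a chain from $\alpha$ to $\beta$, after one more application of $T$, is a string of forced inequalities leading from $T\alpha$ to $T\beta$.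

The definition is legitimate. $E_k$ is finite (use the one-step chain $(0,\alpha,\beta)$), vanishes on the diagonal (use $(0,\alpha,\alpha)$), is symmetric (reverse the chain and swap each $\xi_i$ with $\eta_i$) and satisfies the triangle inequality (concatenate). So $E_k$ is a pseudometric on $C$; formula (3) makes sense because $T$ is injective; and $\rho_{k+1}$ is a pseudometric bounded by $1$, since adding a point $o$ at distance $1$ from everything to a pseudometric space of diameter at most $1$ preserves the triangle inequality.

**Lemma 3.** The sequences $\rho_k$ and $d_k$ are decreasing in $k$. With $\rho=\lim_k\rho_k$ and $d=W_\rho$ we have $d_k\downarrow d\le1$, and for all $\alpha,\beta\in C$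
$$d(T\alpha,T\beta)\le L\,d(\alpha,\beta),\qquad d(T^n\alpha,T^n\beta)\le d(\alpha,\beta)\quad(n\ge2).\tag{4}$$

**Proof.** Clearly $\rho_1\le\rho_0$. If $\rho_k\le\rho_{k-1}$, then $d_k\le d_{k-1}$, so each chain gets no more expensive, $E_k\le E_{k-1}$, and $\rho_{k+1}\le\rho_k$. The limit $\rho$ is a pseudometric bounded by $1$, so $d$ is defined and $d\le1$. If $\pi$ is an optimal coupling of $\mu,\nu$ for $\rho$, then $d(\mu,\nu)\le d_k(\mu,\nu)\le\sum\pi\rho_k\to\sum\pi\rho=d(\mu,\nu)$, a finite sum.

The one-step chain $(0,\alpha,\beta)$ gives $\rho_{k+1}(T\alpha,T\beta)\le E_k(\alpha,\beta)\le L\,d_k(\alpha,\beta)$. For $n\ge2$ the one-step chain $(n-1,\alpha,\beta)$ leads from $T^{n-1}\alpha$ to $T^{n-1}\beta$, so $\rho_{k+1}(T^n\alpha,T^n\beta)\le E_k(T^{n-1}\alpha,T^{n-1}\beta)\le w(n-1)d_k(\alpha,\beta)=d_k(\alpha,\beta)$. Let $k\to\infty$. $\square$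

Nothing larger would do: let $\rho'\le1$ be any pseudometric on $M$ for which $d'=W_{\rho'}$ satisfies (4). If $\rho'\le\rho_k$, then $d'\le d_k$, and every step of a $k$-chain satisfies $w(j)d_k(\xi,\eta)\ge w(j)d'(\xi,\eta)\ge d'(T^{j+1}\xi,T^{j+1}\eta)$. Summing over a chain from $\alpha$ to $\beta$ gives cost $\ge d'(T\alpha,T\beta)$, so $\rho'\le\rho_{k+1}$. Since $\rho'\le\rho_0$, we conclude $\rho'\le\rho$.

The next lemma is the one place where the large weight $w(0)=L$ shows itself. A mixed point is not of the form $T\eta$, so a chain can enter it only by steps with $j=0$, which are expensive.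

**Lemma 4.** For every $k$-chain from $\alpha$ to a mixed point $\beta$ there are $s\in C$ and an initial part of the chain leading from $\alpha$ to $s$ (possibly empty, and then $s=\alpha$), of cost $q\ge0$, with
$$\text{cost of the chain}\ \ge\ q+L\,d_k(s,\beta),\qquad\text{and either $s$ is pure, or $s=\alpha$ and $q=0$.}\tag{5}$$

**Proof.** $T(C)$ consists of pure points, so $T^{j_m}\eta_m=\beta$ forces $j_m=0$. Take the maximal terminal block of steps with $j=0$, and let $s$ be its starting point. Inside the block the linking condition reads $\eta_i=\xi_{i+1}$, so by the triangle inequality for $d_k$ the block costs at least $L\,d_k(s,\beta)$. If the block is the whole chain, then $s=\alpha$ and $q=0$. Otherwise the part before it ends with a step having $j\ge1$, so $s=T^j\eta$ is pure. $\square$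

**Stage zero and stage one by hand.** $d_0$ is the Wasserstein metric of the discrete metric, so $d_0(\alpha,T\alpha)=1-\alpha(\{T\alpha\})=1$ for every $\alpha$, because $T\alpha\notin\operatorname{supp}\alpha$. At stage one, distances do shrink. Let $0<t<1/L$ and $\mu_t=(1-t)\delta_o+t\delta_{To}$. By (2) and (3),
$$d_1(\mu_t,T\mu_t)=(1-t)\cdot1+t\min\{1,E_0(o,\mu_t)\}.$$
The one-step chain gives $E_0(o,\mu_t)\le L\,d_0(o,\mu_t)=Lt$. Conversely, in Lemma 4 the point $s$ is pure in all cases (as $o$ is pure), and $d_0(s,\mu_t)=1-\mu_t(\{s\})\ge t$ because $t<\frac12$, so $E_0(o,\mu_t)\ge Lt$. Hence $E_0(o,\mu_t)=Lt<1$ and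
$$d_1(\mu_t,T\mu_t)=1-t+Lt^2<1\qquad(0<t<1/L),$$
with smallest value $1-\frac1{4L}$, at $t=\frac1{2L}$. The question is how far such shrinking can go as $k$ grows. The answer is that it never passes $\theta$.

**Proposition 5.** $d_k(\alpha,T\alpha)\ge\theta=1-\gamma$ for all $\alpha\in C$ and $k\ge0$.

## 4. From the displacement bound to a Banach space

The purpose of this section is to deduce Theorem 2 from Proposition 5. The Kantorovich–Rubinstein theorem on a finite set $F$ with a pseudometric $\rho$ says (it is linear programming duality) that for probability measures $\mu,\nu$ on $F$, $W_\rho(\mu,\nu)$ is the maximum of $\int f\,d(\mu-\nu)$ over all $f:F\to\mathbb R$ with $|f(x)-f(y)|\le\rho(x,y)$.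

**Proof of Theorem 2 from Proposition 5.** Letting $k\to\infty$ in Proposition 5 gives $d(\alpha,T\alpha)\ge\theta$ for all $\alpha\in C$. Let $V$ be the space of finitely supported signed measures on $M$ of total mass $0$, with
$$\|\sigma\|=\sup\Big\{\int f\,d\sigma:\ |f(x)-f(y)|\le\rho(x,y)\ \text{for all }x,y\in M\Big\}.$$
This is finite, since $f$ has oscillation at most $1$ and $\sigma$ has mass $0$, and it is a seminorm. For $\mu,\nu\in C$ put $F=\operatorname{supp}\mu\cup\operatorname{supp}\nu$. Restricting an admissible $f$ to $F$ shows $\|\mu-\nu\|\le W_\rho(\mu,\nu)$. Conversely an admissible $f$ on $F$ has the McShane extension $x\mapsto\min_{y\in F}(f(y)+\rho(x,y))$, which agrees with $f$ on $F$ and is admissible on $M$, being a minimum of admissible functions. So $\|\mu-\nu\|=d(\mu,\nu)$.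

Let $X$ be the completion of $V/\{\sigma:\|\sigma\|=0\}$, let $\Phi(\mu)=[\mu-\delta_o]$ for $\mu\in C$, and $\widehat C=\overline{\Phi(C)}$. The map $\Phi$ is affine and $\|\Phi(\mu)-\Phi(\nu)\|=d(\mu,\nu)\le1$. Hence $\Phi(C)$ is convex of diameter at most $1$, and so is $\widehat C$.

If $\Phi(\mu)=\Phi(\nu)$, then $d(\mu,\nu)=0$, so $d(T\mu,T\nu)=0$ by (4), and $\Phi(T\mu)=\Phi(T\nu)$. Thus $\Phi(\mu)\mapsto\Phi(T\mu)$ is a well-defined self-map of $\Phi(C)$, and it is $L$-Lipschitz by (4). As $\widehat C$ is complete, the map extends to an $L$-Lipschitz $\widehat T:\widehat C\to\widehat C$; this is (T1). On the dense set $\Phi(C)$ we have $\widehat T^n\Phi(\mu)=\Phi(T^n\mu)$, so (T2) holds there by (4), and on $\widehat C$ by continuity. Finally $\|\Phi(\mu)-\widehat T\Phi(\mu)\|=d(\mu,T\mu)\ge\theta$, and this too extends to $\widehat C$ by continuity. $\square$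

It remains to prove Proposition 5.

## 5. Unrolling chains: steps with heights, and loops

**Where induction on the stage stalls.** Suppose $d_k(\alpha,T\alpha)\ge\theta$ is known for all $\alpha$, and take a pure point $T\alpha_1$. Then $d_{k+1}(T\alpha_1,T^2\alpha_1)=\min\{1,E_k(\alpha_1,T\alpha_1)\}$, so we must bound below the cost of $k$-chains from $\alpha_1$ to $T\alpha_1$. A one-step chain $(j,\xi,\eta)$ is harmless: $T^j\xi=\alpha_1$ and $T^j\eta=T\alpha_1=T^{j+1}\xi$ give $\eta=T\xi$, and the cost is at least $d_k(\xi,T\xi)\ge\theta$. But consider a two-step chain with $j_1=1$, $j_2=0$. Then $\alpha_1=T\xi$, and the steps are $(1,\xi,\eta)$ and $(0,T\eta,T^2\xi)$, of cost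
$$d_k(\xi,\eta)+L\,d_k(T\eta,T^2\xi).$$
Neither term is a distance from a point to its image, so the hypothesis does not apply.

The second term can be opened up: if it is less than $1$, then $d_k(T\eta,T^2\xi)=E_{k-1}(\eta,T\xi)$ when $k\ge1$. So we get a step from $\xi$ to $\eta$ measured by $d_k$, followed by a $(k-1)$-chain from $\eta$ to $T\xi$. This is again a journey from a point to its image, but now with *mixed stages*. So the right object is a journey from a point to its image whose steps use different stages and occur under different numbers of $T$'s. We set up bookkeeping for such journeys and run the induction over them.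

**Definition.** Let $\Sigma=(C\setminus T(C))\times\mathbb Z$ and $\tau(\mu,n)=(\mu,n+1)$. For $h\in\mathbb Z$ let $\iota_h:C\to\Sigma$ be the map $\iota_h(T^e\mu)=(\mu,h+e)$, where $\mu\in C\setminus T(C)$ and $e\ge0$.

Think of $\iota_h(\alpha)$ as "$T^h\alpha$", with negative $h$ allowed. For example $\iota_0(T^2o)=\iota_1(To)=\iota_2(o)=(o,2)$. Directly from the definition, $\iota_h$ is injective, and
$$\iota_h(T^j\alpha)=\iota_{h+j}(\alpha)=\tau^j\iota_h(\alpha),\qquad\iota_h(C)=\{(\mu,n)\in\Sigma:n\ge h\},\tag{6}$$
$$\iota_h(\alpha)\in\iota_{h+1}(C)\iff\alpha\in T(C).\tag{7}$$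

**Definition.** A *step* $(h,\alpha,\beta,k)$ leads from $\iota_h(\alpha)$ to $\iota_h(\beta)$, where $\alpha,\beta\in C$; its *height* is $h\in\mathbb Z$, its *label* is $k\ge0$, and its *length* is $d_k(\alpha,\beta)$. A *path* is a finite sequence of steps, each starting where the previous one ends; its length is the sum of the lengths of its steps. A *1-loop* is a path from some $p\in\Sigma$ to $\tau p$.

Since $\tau p\ne p$, a 1-loop has $m\ge1$ steps. The simplest 1-loop is the single step $(0,\alpha,T\alpha,k)$, from $\iota_0(\alpha)$ to $\iota_0(T\alpha)=\tau\iota_0(\alpha)$; its length is $d_k(\alpha,T\alpha)$.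

A 1-loop $(s_1,\dots,s_m)$ is extended periodically: $s_{i+m}$ is $s_i$ with the height increased by $1$, for all $i\in\mathbb Z$. Raising the height by $1$ applies $\tau$ to both endpoints, so in the extended sequence each step starts where the previous one ends, and any $m$ consecutive steps lead from some point $p'$ to $\tau p'$. Such a window is again a 1-loop, called a *rotation*; it has the same length and the same labels.

**Definition.** The *complexity* of a 1-loop is the ordinal $\sum_k\omega^kn_k$, written with decreasing exponents, where $n_k$ is the number of its steps with label $k$.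

Two complexities are compared at the largest label where the counts differ, and every nonempty set of them has a least element. For instance labels $2,0,0$ give $\omega^2+2$; replacing the step of label $2$ by five steps of label $1$ gives $\omega\cdot5+2$, which is smaller. Replacing a step of label $k$ by any finite number of steps of labels below $k$ always lowers the complexity.

**Lemma 6.** A $k$-chain from $\alpha$ to $\beta$ yields, for each $h\in\mathbb Z$, a path from $\iota_h(\alpha)$ to $\iota_h(\beta)$ all of whose labels are $k$ and whose length is at most the cost of the chain.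

**Proof.** For a chain $(j_i,\xi_i,\eta_i)_{i=1}^m$ take the steps $(h+j_i,\xi_i,\eta_i,k)$. By (6) the $i$-th step leads from $\iota_{h+j_i}(\xi_i)=\iota_h(T^{j_i}\xi_i)$ to $\iota_h(T^{j_i}\eta_i)$, so the linking conditions of the chain make this a path from $\iota_h(\alpha)$ to $\iota_h(\beta)$. The length is $\sum_id_k(\xi_i,\eta_i)$, at most the cost because $w\ge1$. $\square$

**Proposition 7.** Every 1-loop has length at least $\theta$.

This implies Proposition 5, by the one-step loops $(0,\alpha,T\alpha,k)$. For the proof, suppose that Proposition 7 fails. Among all 1-loops of length less than $\theta$ choose one of minimal complexity. Let its steps be $s_1,\dots,s_m$ with heights $h_1,\dots,h_m$, and extend it, so that $h_{i+m}=h_i+1$ for all $i$. Sections 6 and 7 derive a contradiction.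

## 6. A shortest counterexample is a single step at a mixed point

**Step 1: if $m\ge2$, consecutive heights are distinct.** The purpose is to merge neighbors at the same height. Suppose two consecutive steps have the same height $h$. Pass to a rotation containing both. They have the form $(h,\alpha,\beta,k)$ and $(h,\beta,\eta,k')$, where the middle points agree because $\iota_h$ is injective. Put $K=\max(k,k')$ and replace the two steps by $(h,\alpha,\eta,K)$. By Lemma 3,
$$d_K(\alpha,\eta)\le d_K(\alpha,\beta)+d_K(\beta,\eta)\le d_k(\alpha,\beta)+d_{k'}(\beta,\eta),$$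
so the length does not increase, while one step of label $\min(k,k')$ disappears from the count and the complexity drops. This contradicts minimality.

**Step 2: if $m\ge2$, there is no $i$ with $h_i<h_{i-1}$ and $h_i<h_{i+1}$.** The purpose is to open up a step at a local minimum of the height: both its endpoints are images under $T$, so the definition of $\rho_k$ can be unfolded. Suppose there is such an $i$, and pass to a rotation containing $s_i=(h,\alpha,\beta,k)$. The endpoints $\iota_h(\alpha)$ and $\iota_h(\beta)$ of $s_i$ are also endpoints of $s_{i-1}$ and $s_{i+1}$, whose heights are at least $h+1$. By (6) they lie in $\iota_{h+1}(C)$, so (7) gives $\alpha=T\alpha_1$ and $\beta=T\beta_1$. The length of $s_i$ is at most the total, so $\rho_k(T\alpha_1,T\beta_1)=d_k(\alpha,\beta)<\theta<1$.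

If $k=0$, then $\rho_0<1$ forces $\alpha=\beta$. Delete the step: what remains is a 1-loop of the same length and smaller complexity.

If $k\ge1$, then (3) gives $E_{k-1}(\alpha_1,\beta_1)=\rho_k(T\alpha_1,T\beta_1)$. Take a $(k-1)$-chain from $\alpha_1$ to $\beta_1$ of cost close to this. By Lemma 6 it yields a path from $\iota_{h+1}(\alpha_1)=\iota_h(\alpha)$ to $\iota_{h+1}(\beta_1)=\iota_h(\beta)$ with all labels $k-1$, of length at most the length of $s_i$ plus an arbitrarily small amount. Replacing $s_i$ by this path keeps the total below $\theta$. One label $k$ is traded for finitely many labels $k-1$, so the complexity drops. Both cases contradict minimality.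

**Step 3: $m=1$.** The purpose is to play Steps 1 and 2 against the fact that the height grows by exactly $1$ per period. Let $m\ge2$. Suppose $h_{i+1}<h_i$ for some $i$. Since $h_j\to\infty$ as $j\to\infty$, there is a first $j\ge i+1$ with $h_{j+1}>h_j$. Then also $h_j<h_{j-1}$: for $j=i+1$ this is the assumption, and for $j>i+1$ it follows from the choice of $j$ and Step 1. So $j$ violates Step 2. Hence no height decreases, and by Step 1 $(h_i)$ is strictly increasing. As the $h_i$ are integers, $1=h_{i+m}-h_i\ge m\ge2$, a contradiction.

So the loop is one step $(h,\alpha,\beta,k)$ with $\iota_h(\beta)=\tau\iota_h(\alpha)=\iota_h(T\alpha)$. By injectivity $\beta=T\alpha$. Thus $d_k(\alpha,T\alpha)<\theta$, and the complexity is $\omega^k$. By minimality: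
$$\text{there is no 1-loop of length less than }\theta\text{ all of whose labels are below }k.\tag{8}$$

**Step 4: $\alpha$ is mixed.** The purpose is to exclude pure $\alpha$.

If $\alpha=o$, then $d_k(o,To)=\rho_k(o,To)=1$ for every $k$, which is not less than $\theta$.

If $\alpha=T\alpha_1$, then $\rho_k(T\alpha_1,T^2\alpha_1)<\theta<1$. Since $T\alpha_1\ne T^2\alpha_1$, we have $k\ge1$, and $E_{k-1}(\alpha_1,T\alpha_1)<\theta$ by (3). Lemma 6, applied to a $(k-1)$-chain of cost less than $\theta$, gives a path from $\iota_0(\alpha_1)$ to $\iota_0(T\alpha_1)=\tau\iota_0(\alpha_1)$ of length less than $\theta$ with all labels $k-1$. This contradicts (8).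

So $\alpha=\xi$ is mixed. Also $k\ge1$, because $d_0(\xi,T\xi)=1$.

## 7. Mixed points

We have a mixed $\xi$ and $k\ge1$ with $d_k(\xi,T\xi)<\theta$. We must produce a 1-loop of length less than $\theta$ with all labels $k-1$; this contradicts (8). The constant $L$ has played no role in Section 6. It is needed now.

Here is the idea. A typical $y\in\operatorname{supp}\xi$ is at distance less than $1$ from $T\xi$, so $y=Ty'$ and there is a cheap $(k-1)$-chain from $y'$ to $\xi$. By Lemma 4 the chain reaches some $s_y$ and then jumps to $\xi$ at the high price $L\,d_{k-1}(s_y,\xi)$; so $s_y$ is very close to $\xi$. Now walk along the chain from $y'$ to $s_y$ at height $1$ and then, instead of going to $\xi$, step from $s_y$ to $y$ at height $1$. The walk starts at $\iota_1(y')=\iota_0(y)$ and ends at $\iota_1(y)=\tau\iota_0(y)$: it is a 1-loop. The new last step is affordable if $y$ is close to $\xi$ for typical $y$, that is, if $\xi$ is not spread out. The triangle inequality through $T\xi$ only gives $\sum_y\xi(y)d_k(y,\xi)\le 2d_k(\xi,T\xi)$, which is far too weak. But if some *pure*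 point $s_*$ is close to $\xi$, then by (2) $\xi$ is concentrated near $s_*$, and its spread is small. So the crux is to find a pure point near $\xi$ (Lemma 8). If the points $s_y$ are pure, they serve; if not, Lemma 4 says that $s_y=y'$, and then $\xi$ is close to points $y'$ of smaller rank, which cannot go on forever.

**Step 5: averaging the chains.** The purpose is to fix constants and to turn $d_k(\xi,T\xi)<\theta$ into one averaged inequality. Put
$$c=d_k(\xi,T\xi)=\sum_y\xi(y)\rho_k(y,T\xi)<\theta,$$
and choose $\varepsilon>0$ with $c+5\varepsilon<\theta$ and $\varepsilon\le\gamma/18$. Let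
$$G=\{y\in\operatorname{supp}\xi:\rho_k(y,T\xi)<1\},\qquad b=1-\xi(G).$$
Points outside $G$ contribute exactly $b$ to $c$, so $b\le c<\theta$ and
$$\sum_{y\in G}\xi(y)\rho_k(y,T\xi)=c-b,\qquad\xi(G)=1-b>\gamma .$$

Let $y\in G$. Since $\rho_k(o,T\xi)=1$, we have $y\ne o$, so $y=Ty'$, and (3) gives $E_{k-1}(y',\xi)=\rho_k(y,T\xi)$. Choose a $(k-1)$-chain from $y'$ to $\xi$ of cost less than $\rho_k(y,T\xi)+\varepsilon$. As $\xi$ is mixed, Lemma 4 applies. It gives $s_y$, either pure or equal to $y'$, and an initial part of the chain from $y'$ to $s_y$ of cost $q_y$, such that with $a_y=d_{k-1}(s_y,\xi)$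
$$q_y+L\,a_y\le\rho_k(y,T\xi)+\varepsilon .$$
Put $Q=\sum_{y\in G}\xi(y)q_y$ and $A=\sum_{y\in G}\xi(y)a_y$. Averaging over $G$ gives
$$b+Q+LA\le c+\varepsilon .\tag{9}$$
In particular $LA\le c+\varepsilon<\theta<1$, so $A<1/L=\gamma^2/9$. Let
$$r=\inf_{s\in M}d_{k-1}(s,\xi),\qquad\kappa=\frac{4A}\gamma+\varepsilon .$$
Then $\kappa>0$, and since $A<\gamma^2/9$ and $\varepsilon\le\gamma/18$,
$$\frac{2\kappa}\gamma=\frac{8A}{\gamma^2}+\frac{2\varepsilon}\gamma<\frac89+\frac19=1 .\tag{10}$$

**Lemma 8.** $r\le\kappa$.

**Proof.** Suppose $r>\kappa$; that is, every pure point is at $d_{k-1}$-distance more than $\kappa$ from $\xi$.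

*Many $y'$ are mixed and close to $\xi$.* Let $H=\{y\in G:a_y\le2A/\gamma\}$. If $A>0$, Markov's inequality gives $\xi(G\setminus H)\cdot\frac{2A}\gamma\le A$, so $\xi(G\setminus H)\le\gamma/2$. If $A=0$, then all $a_y$ vanish and $H=G$. In both cases $\xi(H)>\gamma-\frac\gamma2=\frac\gamma2$. For $y\in H$ we have $d_{k-1}(s_y,\xi)=a_y\le\frac{2A}\gamma\le\frac\kappa2<r$, so $s_y$ is not pure. Hence $s_y=y'$, and
$$y'\text{ is mixed and }d_{k-1}(y',\xi)\le\tfrac\kappa2\qquad(y\in H).\tag{11}$$

*Descent.* We claim: if $\alpha\in C$ and $d_{k-1}(\alpha,\xi)\le\kappa$, then there is $u=Tu'\in\operatorname{supp}\alpha$ with $d_{k-1}(u',\xi)\le\kappa$.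

Take an optimal coupling $\pi$ of $\alpha$ and $\xi$ for $\rho_{k-1}$, so that $\sum\pi(u,z)\rho_{k-1}(u,z)\le\kappa$. The pairs with $z\in H$ carry $\pi$-mass $\xi(H)$, so some pair with $z\in H$ and $\pi(u,z)>0$ satisfies
$$\rho_{k-1}(u,z)\le\frac{\kappa}{\xi(H)}<\frac{2\kappa}\gamma<1,$$
by (10). Here $u\in\operatorname{supp}\alpha$, and $z=Tz'$ since $z\in G$. The point $o$ is at distance $1$ from $Tz'$, so $u\ne o$ and $u=Tu'$.

If $u=z$, then $u'=z'$ and $d_{k-1}(u',\xi)\le\frac\kappa2$ by (11). This covers $k=1$, because $\rho_0(u,z)<1$ means $u=z$.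

If $u\ne z$, then $k\ge2$, and (3) gives $E_{k-2}(u',z')=\rho_{k-1}(u,z)<\frac{2\kappa}\gamma$. Take a $(k-2)$-chain from $u'$ to $z'$ of cost less than $\frac{2\kappa}\gamma$. The point $z'$ is mixed by (11), so Lemma 4 gives $s$, pure or equal to $u'$, with $L\,d_{k-2}(s,z')<\frac{2\kappa}\gamma$. Using $d_{k-1}\le d_{k-2}$, (11) and $\frac2{\gamma L}=\frac{2\gamma}9$,
$$d_{k-1}(s,\xi)\le d_{k-2}(s,z')+d_{k-1}(z',\xi)<\frac{2\gamma}9\,\kappa+\frac\kappa2<\kappa<r .$$
So $s$ is not pure, hence $s=u'$, and $d_{k-1}(u',\xi)\le\kappa$. This proves the claim.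

Start with $\alpha=\xi$, where $d_{k-1}(\xi,\xi)=0\le\kappa$, and iterate $\alpha\mapsto u'$. By Section 2, $\operatorname{rk}(u')<\operatorname{rk}(\alpha)$ each time. An infinite strictly decreasing sequence of nonnegative integers does not exist. This contradiction proves $r\le\kappa$. $\square$

**Step 6: the spread of $\xi$.** The purpose is to bound the average of $q_y+d_{k-1}(s_y,y)$ over $G$, which is the length of the loop we want to close. By Lemma 8 there is $s_*\in M$ with $d_{k-1}(s_*,\xi)\le\kappa+\varepsilon$. For $y\in G$, the triangle inequality through $\xi$ and $s_*$ gives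
$$d_{k-1}(s_y,y)\le a_y+(\kappa+\varepsilon)+\rho_{k-1}(s_*,y).$$
As $s_*$ is pure, (2) yields $\sum_{y\in G}\xi(y)\rho_{k-1}(s_*,y)\le d_{k-1}(s_*,\xi)\le\kappa+\varepsilon$. Therefore
$$\sum_{y\in G}\xi(y)\big(q_y+d_{k-1}(s_y,y)\big)\le Q+A+2(\kappa+\varepsilon)=Q+\Big(1+\frac8\gamma\Big)A+4\varepsilon .$$
Now $1+\frac8\gamma\le\frac9\gamma\le\frac9{\gamma^2}=L$, so by (9) the right-hand side is at most
$$Q+LA+4\varepsilon\le c-b+5\varepsilon<\theta-b .$$
So the price $LA$ already paid in (9) covers the cost of redirecting the chains from $\xi$ to $y$.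

**Step 7: closing the loop.** The purpose is to pick one good $y$. The weights $\xi(y)$, $y\in G$, add up to $1-b>0$, so some $y\in G$ satisfies
$$q_y+d_{k-1}(s_y,y)<\frac{\theta-b}{1-b}\le\theta,$$
where the last inequality is $\theta b\le b$. The initial part of the chain of this $y$, which leads from $y'$ to $s_y$ and may be empty, gives by Lemma 6 with $h=1$ a path from $\iota_1(y')=\iota_0(Ty')=\iota_0(y)$ to $\iota_1(s_y)$ with all labels $k-1$ and length at most $q_y$. Append the step $(1,s_y,\delta_y,k-1)$, of length $d_{k-1}(s_y,y)$; it ends at $\iota_1(y)=\tau\iota_0(y)$. The result is a 1-loop of length less than $\theta$ with all labels $k-1$, contradicting (8).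

This proves Proposition 7, hence Proposition 5, hence Theorem 2. The answer to the problem is negative. $\blacksquare$

## 8. The space $C[0,1]$, sets of exponents, the best constant, commuting maps

**Corollary 9.** The examples of Theorem 2 can be realized in $X=C[0,1]$.

**Proof.** Start with a point of $\widehat C$ and close under $\widehat T$ and under rational convex combinations. The resulting set is countable. Its closure is closed, convex, separable and, by continuity, $\widehat T$-invariant; and (T1)–(T3) and the bound on the diameter persist on it. Its closed linear span is a separable Banach space, which embeds isometrically into $C[0,1]$ by the Banach–Mazur theorem. $\square$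

**Corollary 10.** Let $N\subseteq\{1,2,3,\dots\}$. The statement "for every nonempty bounded closed convex subset $C$ of a Banach space, every Lipschitz $T:C\to C$ with $T^n$ nonexpansive for all $n\in N$ satisfies $\inf_{x\in C}\|x-Tx\|=0$" is true if and only if $1\in N$.

**Proof.** If $1\in N$, this is Proposition 1. If $1\notin N$, every $n\in N$ is at least $2$, and Theorem 2 gives a counterexample. $\square$

So AFPP already fails when only $T$ itself is not nonexpansive, even though each $\widehat T^n$ with $n\ge2$, being nonexpansive, has approximate fixed points by Proposition 1.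

**Corollary 11.** Among all maps that satisfy (T1) and (T2) with some finite $L$, on nonempty closed convex sets $C$ with $\operatorname{diam}C\le1$, the supremum of $\inf_x\|x-Tx\|$ is exactly $1$, and it is not attained.

**Proof.** The values are at most $\operatorname{diam}C\le1$. With $\gamma=3/\sqrt L$, Theorem 2 gives values at least $1-\gamma=1-3/\sqrt L$ for every $L>9$, so the supremum is $1$. Conversely let $T$ be $L$-Lipschitz, where we may take $L\ge1$. Pick $y\in C$, $\epsilon=\frac1{2L}$ and $y'=(1-\epsilon)y+\epsilon Ty$. Then $\|y-y'\|=\epsilon\|y-Ty\|\le\epsilon$, and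
$$\|y'-Ty'\|\le(1-\epsilon)\|y-Ty'\|+\epsilon\|Ty-Ty'\|\le1-\epsilon+L\epsilon^2=1-\frac1{4L}<1 .\qquad\square$$

With $y=o$ the point $y'$ is the point $\mu_t$, $t=\frac1{2L}$, of the stage-one computation in Section 3. That the value $1$ is not attained also follows from (1).

**Corollary 12.** The maps $S=\widehat T^2$ and $R=\widehat T^3$ are commuting nonexpansive self-maps of $\widehat C$ with
$$\max\big(\|x-Sx\|,\|x-Rx\|\big)\ge\frac{1-\gamma}{1+L}\qquad\text{for every }x\in\widehat C .$$

**Proof.** They commute as powers of $\widehat T$, and they are nonexpansive by (T2). For every $x\in\widehat C$,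
$$1-\gamma\le\|x-\widehat Tx\|\le\|x-Rx\|+\|\widehat T(\widehat T^2x)-\widehat Tx\|\le\|x-Rx\|+L\|x-Sx\|,$$
and the right-hand side is at most $(1+L)\max(\|x-Sx\|,\|x-Rx\|)$. $\square$

So the second attempt of Section 1 fails here for a definite reason: $\widehat T^2$ and $\widehat T^3$ each have approximate fixed points, but no common ones. Hence the common AFPP for two commuting nonexpansive maps also fails for bounded closed convex sets in general Banach spaces.

Since $\gamma$ ranges over $(0,1)$, the argument covers every Lipschitz constant $L=9/\gamma^2>9$. It is not determined here whether such examples, with $T^n$ nonexpansive for all $n\ge2$, exist for every $L>1$.
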